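# Longest increasing subsequences of random walks: a bound of order $\sqrt n\,\log^2 n$

## 1. Walks, increasing restrictions, and rows

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $[0,n)$ as an index set means $\{0,\dots,n-1\}$, $\log$ is the natural logarithm, and $|\cdot|$ is Lebesgue measure or cardinality, according to the object. "Nondecreasing" has its usual meaning.

**Definition 1 (random walk).** Let $(X_i)_{i\ge1}$ be i.i.d. real random variables with $\mathbb E X_1=0$ and $0<\operatorname{Var}(X_1)<\infty$. The walk is $S(0)=0$, $S(n)=S_n=\sum_{i=1}^nX_i$. It is the simple random walk if $\mathbb P(X_1=1)=\mathbb P(X_1=-1)=\frac12$.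

Example: if $X_1$ is standard Gaussian, $S$ is also such a walk, and almost surely it takes no value twice. So the class contains walks that return to points and walks that never do.

**Definition 2 (increasing restriction, LIS).** For $A\subset\mathbb N$, the restriction $S|_A$ is increasing if $S(a)\le S(b)$ for all $a,b\in A$ with $a\le b$. Put
$$\operatorname{LIS}(S|_{[0,n)})=\max\{|A|:\ A\subset[0,n),\ S|_A\text{ is increasing}\}.$$

The inequality is weak: repeated values are allowed. Example: let $n=6$ and let $S$ take the values $0,1,0,-1,0,1$. The set $A=\{0,2,4,5\}$ gives $0,0,0,1$, so the LIS is at least $4$. The indices $1,2,3$ carry the strictly decreasing values $1,0,-1$, so an increasing restriction uses at most one of them, and the LIS is at most $3+1=4$. Hence it equals $4$.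

**Definition 3 (dyadic rows, strip occupation).** For $k\ge0$ let $h_k=2^{-k}$ and $\lfloor x\rfloor_k=h_k\lfloor x/h_k\rfloor$. The row number $b\in\mathbb Z$ of level $k$ is $R_b=R_b^k=[bh_k,(b+1)h_k)$. For a standard Brownian motion $B$ and a nondecreasing $g:[0,1)\to\mathbb R$, the occupation of the level-$k$ strip along $g$ is
$$N_k(g)=\big|\{t\in[0,1):\ \lfloor B_t\rfloor_k=\lfloor g(t)\rfloor_k\}\big| ,$$
the time during which $B$ is in the same row as $g$.

Example: $\lfloor 0.8\rfloor_1=\frac12$ and $\lfloor -0.3\rfloor_1=-\frac12$. If $g\equiv0$, then $N_k(g)$ is the time $B$ spends in $[0,2^{-k})$. If $g=0$ on $[0,\frac12)$ and $g=1$ on $[\frac12,1)$, then $N_k(g)$ is the time in $[0,2^{-k})$ before $\frac12$ plus the time in $[1,1+2^{-k})$ after $\frac12$. Rows are nested: if $\lfloor x\rfloor_{k+1}=\lfloor y\rfloor_{k+1}$ then $\lfloor x\rfloor_k=\lfloor y\rfloor_k$. Hence $N_{k+1}(g)\le N_k(g)$.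

## 2. Bounding LIS by $\sqrt n$ times a power of $\log n$

The following is known and gives the scale. For every walk of Definition 1, $\mathbb E\operatorname{LIS}(S|_{[0,n)})\ge c\sqrt n$ for some $c>0$, and $\mathbb E\operatorname{LIS}(S|_{[0,n)})\le n^{1/2+o(1)}$. For the simple random walk, $\mathbb E\operatorname{LIS}(S|_{[0,n)})\ge c\sqrt n\log n$ for some $c>0$.

The question, from Omer Angel, Richárd Balka and Yuval Peres, "Increasing subsequences of random walks", arXiv:1407.2860 (2014), asks whether the $n^{o(1)}$ can be taken to be a power of a logarithm. Is there a constant $a$ such that, with probability $1-o(1)$ as $n\to\infty$,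
$$\operatorname{LIS}(S|_{[0,n)})\le\sqrt n\,\log^a n\ ?$$
Does this hold at least for the simple random walk? The answer to both is yes, and every $a>2$ works.

**Theorem A (Brownian motion).** Let $B$ be standard Brownian motion and let $\lambda\ge1$ be an integer. With probability at least $1-4e^{-\lambda}$ we have $\max_{[0,1]}|B|<\lambda$ and, simultaneously for all $k\ge0$ and all nondecreasing $g:[0,1)\to\mathbb R$,
$$\big|\{t\in[0,1):\ \lfloor B_t\rfloor_k=\lfloor g(t)\rfloor_k\}\big|\le1000\,\lambda\,(k+1)^2\,2^{-k}.$$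

(The proof constructs an event of at least this probability on which all the assertions hold.)

**Theorem B (random walks).** Let $S$ be a random walk with i.i.d. increments, zero mean and finite positive variance. There is $C<\infty$, depending on the law of $X_1$, with
$$\mathbb E\operatorname{LIS}(S|_{[0,n)})\le C\sqrt n\,\log^2(n+1)\qquad(n\ge2).$$

**Corollary.** (i) For every $a>2$, $\mathbb P\big(\operatorname{LIS}(S|_{[0,n)})>\sqrt n\log^an\big)=O(\log^{2-a}n)\to0$. (ii) For every $\varepsilon>0$, almost surely $\operatorname{LIS}(S|_{[0,n)})\le\sqrt n\,\log^{3+\varepsilon}n$ for all large $n$.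

## 3. Tiny $n$, one level set, one curve

For the simple random walk and $n=2$, the LIS is $2$ if $X_1=1$ and $1$ if $X_1=-1$; its mean is $\frac32$. For $n=3$ the four paths $(0,1,2)$, $(0,1,0)$, $(0,-1,0)$, $(0,-1,-2)$ have LIS $3,2,2,1$; the mean is $2$.

A lower bound for general $n$ comes from the set of zeros, on which $S$ is constant and hence increasing. First, $\binom{2m}m\ge4^m/(2\sqrt m)$ for $m\ge1$. This is an equality at $m=1$. The ratio of consecutive left sides is $4\cdot\frac{2m+1}{2m+2}$, which is at least $4\sqrt{m/(m+1)}$ because $(2m+1)^2\ge4m(m+1)$, so the inequality propagates. Hence $\mathbb P(S(2m)=0)\ge1/(2\sqrt m)$. With $M=\lceil n/2\rceil-1$,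
$$\mathbb E\operatorname{LIS}(S|_{[0,n)})\ \ge\ 1+\sum_{m=1}^{M}\frac1{2\sqrt m}\ \ge\ 1+\int_1^{M+1}\frac{dx}{2\sqrt x}=\sqrt{M+1}\ \ge\ \sqrt{n/2}.$$

Now the upper bound, for a single curve. If $g$ is fixed, then $B_t$ has density at most $1/\sqrt{2\pi t}$, so
$$\mathbb E N_k(g)\le\int_0^1\frac{h_k}{\sqrt{2\pi t}}\,dt=\sqrt{2/\pi}\;2^{-k}.\tag{1}$$
So for each fixed curve the mean occupation has order $2^{-k}$. The link with LIS is that an increasing set of indices keeps the walk close to its own running maximum over that set, which is a nondecreasing curve. If the walk up to time $n$ is compared with $B$ through $W(nt)=\sqrt n\,B_t$, a strip of width of order one around such a curve becomes a strip of width of order $2^{-K}$ with $2^K\approx\sqrt n$. Occupation of order $2^{-K}$ in Brownian time $1$ is $n2^{-K}\approx\sqrt n$ in walk time. The difficulty is that the curve depends on the path, so one needs the supremum over all $g$, and (1) gives nothing about a supremum.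

## 4. Textbook facts

Let $(\mathcal F_t)$ be the (augmented) filtration of Brownian motion.

**Fact 1 (Itô–Tanaka).** Let $\Psi$ be $C^1$ with $\Psi'$ Lipschitz and piecewise $C^1$. For $x\in\mathbb R$ and stopping times $\sigma\le\tau\le1$, almost surely
$$\Psi(B_\tau-x)-\Psi(B_\sigma-x)=\int_\sigma^\tau\Psi'(B_t-x)\,dB_t+\tfrac12\int_\sigma^\tau\Psi''(B_t-x)\,dt .$$
The finitely many points where $\Psi''$ is undefined do not matter, since $B$ spends zero time at any fixed level.

**Fact 2 (exponential bound).** Let $H$ be bounded and progressively measurable, $D=\int_0^1H\,dB$, $V=\int_0^1H^2dt$. Then $\mathbb E e^{-\theta D-\theta^2V/2}\le1$ for all $\theta>0$. Consequently, for $x,v>0$,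
$$\mathbb P(-D\ge x,\ V\le v)\le e^{-x^2/(2v)} .$$
Indeed, on that event $e^{-\theta D-\theta^2V/2}\ge e^{\theta x-\theta^2v/2}$, and $\theta=x/v$ makes the exponent $x^2/(2v)$.

**Fact 3 (maximum).** By the reflection principle and symmetry, $\mathbb P(\max_{[0,1]}|B|\ge x)\le4\,\mathbb P(B_1\ge x)\le2e^{-x^2/2}$ for $x\ge0$.

**Fact 4 (Skorokhod embedding).** Let $X$ have mean zero and finite variance, and let $W$ be a Brownian motion. There is a stopping time $T$ of $W$, a fixed functional of the path, with $W_T$ distributed as $X$ and $\mathbb E T=\operatorname{Var}X$. One such $T$ is the Azéma–Yor stopping time (Revuz–Yor, Ch. VI §5).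

Example: if $X=\pm1$ with probability $\frac12$ each, one may take for $T$ the first exit time of $W$ from $(-1,1)$. By symmetry $W_T$ has the right law, and $\mathbb E T=\mathbb E W_T^2=1$.

## 5. Adapted step curves and an Itô–Tanaka identity along them

We want to express the occupation along a monotone curve as a bounded boundary term minus a stochastic integral. For this the curve must be adapted. The following curves are adapted, and they are described by finitely many integers fixed in advance.

Fix an integer $\lambda\ge1$. At level $k$ only the rows inside $[-\lambda,\lambda)$ matter: $b_{\min}\le b\le b_{\max}$ with $b_{\min}=-\lambda2^k$ and $b_{\max}=\lambda2^k-1$. There are $r_k=2\lambda2^k$ of them. For $u\le v$ in $[0,1]$ write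
$$\mathrm{occ}_b[u,v]=|\{t\in[u,v]:B_t\in R_b\}| .$$
This is continuous in $u$ and in $v$. Let $s_k>0$ be a quantum of occupation time, to be chosen in Section 8.

**Definition 4 (code and its curve).** A level-$k$ code is a vector $c=(c_b)_{b_{\min}\le b<b_{\max}}$ of nonnegative integers. It defines $\tau_{b_{\min}}=0$,
$$\tau_{b+1}=\inf\{t\in[\tau_b,1]:\ \mathrm{occ}_b[\tau_b,t]\ge c_bs_k\}\quad(\inf\emptyset=1)\quad\text{for }b<b_{\max},\qquad\tau_{b_{\max}+1}=1,$$
and the curve $\gamma^c_t=bh_k$ for $t\in[\tau_b,\tau_{b+1})$.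

In words: the curve stays in row $b$ until $B$ has spent time $c_bs_k$ in that row since the curve entered it, and then moves up one row. If $c_b=0$ it passes through row $b$ at once. Example: $\lambda=1$, $k=0$. The rows are $[-1,0)$ and $[0,1)$, and a code is a single integer $c_{-1}$. The curve equals $-1$ until $B$ has spent time $c_{-1}s_0$ in $[-1,0)$, and then equals $0$. If that never happens before time $1$, the curve is $-1$ throughout.

Since $\mathrm{occ}_b$ is adapted and continuous, the $\tau_b$ are stopping times. So $\gamma^c$ is an adapted, right-continuous, nondecreasing process on $[0,1)$.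

Next, a smoothed indicator. Let
$$\varphi_k(y)=\min(1,\max(0,y/h_k)),\qquad\Psi_k(y)=\int_{-\infty}^y\varphi_k .$$
Explicitly, $\Psi_k(y)=0$ for $y\le0$, $=y^2/(2h_k)$ for $0\le y\le h_k$, and $=y-h_k/2$ for $y\ge h_k$. So $\Psi_k$ is $C^1$, nondecreasing and $1$-Lipschitz, $0\le\Psi_k(y)\le y^+$, and $\Psi_k''=h_k^{-1}\mathbf 1_{(0,h_k)}$ off two points. For a code $c$ put
$$M_k(c)=\int_0^1\varphi_k(B_t-\gamma^c_t)\,dB_t,\qquad N_k(c)=\sum_{b=b_{\min}}^{b_{\max}}\mathrm{occ}_b[\tau_b,\tau_{b+1}] .$$
$N_k(c)$ is the strip occupation along $\gamma^c$, that is, $N_k(c)=N_k(\gamma^c)$. Let $E_\lambda=\{\max_{[0,1]}|B|<\lambda\}$.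

**Lemma 1.** For each code $c$, almost surely: on $E_\lambda$, $N_k(c)\le2h_k\big(3\lambda-M_k(c)\big)$. For each code of level $0$, almost surely $-M_0(c)\le\frac12+\lambda$.

*Proof.* Apply Fact 1 to $\Psi_k(B_t-bh_k)$ on $[\tau_b,\tau_{b+1}]$. On this interval $\gamma^c=bh_k$, and $\frac12\Psi_k''$ integrates to $\mathrm{occ}_b[\tau_b,\tau_{b+1}]/(2h_k)$. Thus
$$\Psi_k(B_{\tau_{b+1}}-bh_k)-\Psi_k(B_{\tau_b}-bh_k)=\int_{\tau_b}^{\tau_{b+1}}\varphi_k(B_t-\gamma_t^c)\,dB_t+\frac{\mathrm{occ}_b[\tau_b,\tau_{b+1}]}{2h_k}.$$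
Sum over $b$ and collect on the left the two terms taken at each intermediate time $\tau_b$:
$$\frac{N_k(c)}{2h_k}+M_k(c)=\Psi_k(B_1-b_{\max}h_k)-\Psi_k(-b_{\min}h_k)+\sum_{b=b_{\min}+1}^{b_{\max}}\big[\Psi_k(B_{\tau_b}-(b-1)h_k)-\Psi_k(B_{\tau_b}-bh_k)\big].\tag{2}$$
Each bracket lies in $[0,h_k]$, because $\Psi_k$ is nondecreasing and $1$-Lipschitz. There are fewer than $2\lambda2^k$ brackets, so the sum lies in $[0,2\lambda]$. On $E_\lambda$ we have $B_1-b_{\max}h_k=B_1-\lambda+h_k<h_k$, so the first term is at most $h_k\le1\le\lambda$. The second term, $-\Psi_k(\lambda)$, is at most $0$. Hence $N_k(c)/(2h_k)+M_k(c)\le3\lambda$ on $E_\lambda$, which is the first claim.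

Conversely, the right side of (2) is always at least $-\Psi_k(\lambda)\ge-\lambda$. At $k=0$ this gives $-M_0(c)\le\frac12N_0(c)+\lambda\le\frac12+\lambda$. $\square$

Monotonicity enters in (2): the curve only moves up, by a total of less than $2\lambda$, and this is why the sum of brackets is bounded independently of $k$.

## 6. A union bound at one scale stops at $2^{-k/2}$

By Lemma 1 everything reduces to bounding $-M_k(c)$ from above, for all curves at once. The first thing to try is a union bound at the scale $k$ of interest. A monotone curve on a grid with about $2^k$ rows should be describable by $e^{C2^k}$ codes, and let us grant that. The integrand of $M_k(c)$ lies in $[0,1]$, so its quadratic variation satisfies $V\le1$, and Fact 2 gives $\mathbb P(-M_k(c)\ge x)\le e^{-x^2/2}$. To beat $e^{C2^k}$ codes we need $x$ slightly above $\sqrt{2C}\,2^{k/2}$. Then Lemma 1 gives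
$$N_k(c)\lesssim2\cdot2^{-k}\big(3\lambda+\sqrt{2C}\,2^{k/2}\big),$$
which is of order $2^{-k/2}$ and not $2^{-k}$. At $2^K\approx\sqrt n$, the translation of Section 3 turns this into $n2^{-K/2}\approx n^{3/4}$.

The exact loss is in the estimate $V\le1$, and for $M_k(c)$ itself there is nothing better to say. For the code with $c_{b_{\min}}s_k>1$ the curve is $-\lambda$ throughout, and then $V$ is at least the time $B$ spends above $-\lambda+h_k$, which is not small as $k$ grows.

## 7. The difference of two scales has small quadratic variation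

The function $\varphi_k(B_t-\gamma_t)$ is a smoothing of $\mathbf 1\{B_t\ge\gamma_t\}$. If the same curve $g$ is approximated at scale $j$ and at scale $j+1$, the two smoothed indicators agree except when $B_t$ is within a bounded number of rows of $g(t)$ at scale $j$. So the difference
$$M_{j+1}-M_j=\int_0^1\big(\varphi_{j+1}(B_t-\gamma'_t)-\varphi_j(B_t-\gamma_t)\big)\,dB_t$$
has quadratic variation controlled by strip occupations at scale $j$, which is the very quantity under study, at a coarser scale. This suggests an induction on scales.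

A computation, not yet a proof, predicts the exponent. Suppose occupations at scale $j$ are at most $\ell_j2^{-j}$, so that the quadratic variation of $M_{j+1}-M_j$ is of that order. There are $e^{C2^j}$ pairs of codes. By Fact 2 we may take the deviation $x_j$ with $x_j^2\approx2^j\cdot\ell_j2^{-j}$, that is $x_j\approx\sqrt{\ell_j}$. The powers of $2$ have cancelled. Summing, $-M_{k+1}\lesssim1+\sum_{j\le k}\sqrt{\ell_j}$, and Lemma 1 gives the recursion
$$\ell_{k+1}\approx C\Big(1+\sum_{j\le k}\sqrt{\ell_j}\Big),$$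
which is satisfied up to constants by $\ell_k=\beta(k+1)^2$, since $\sum_{j\le k}\sqrt\beta\,(j+1)\approx\sqrt\beta\,k^2/2$, provided $\beta$ is large. This is where $(k+1)^2$ in Theorem A, and then $\log^2n$, come from.

The coding deserves one comment. One could round the jump times of $g$ to a fixed time grid. To keep the total error over $2^k$ rows below order $2^{-k}$, the mesh must be about $4^{-k}$. The number of monotone curves on such a grid is $\binom{4^k+r_k-1}{r_k-1}$, whose logarithm is at least $(r_k-1)\log(4^k/r_k)=(r_k-1)\log\big(2^k/(2\lambda)\big)$, of order $k2^k$ for fixed $\lambda$. The additional factor $k$ would change the heuristic recursion to $\ell_{k+1}\approx C(1+\sum\sqrt{j\,\ell_j})$, which leads to $\ell_k\approx k^3$. Codes that measure time by occupation avoid this, because the total occupation available to be coded is itself small, by induction.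

## 8. Proof of Theorem A

Fix the integer $\lambda\ge1$.

**Step 1 (constants).** This step fixes the numbers that make the recursion close. Put
$$\beta_k=1000(k+1)^2,\quad L_k=\lambda\beta_k2^{-k},\quad s_k=\frac{L_k2^{-k}}{4\lambda},\quad v_k=5L_k,\quad x_k=\lambda\sqrt{220\,\beta_k}\le15\lambda\sqrt{\beta_k}.$$
Here $L_k$ is the target bound on occupation, $s_k$ the quantum in Definition 4, $v_k$ the allowed quadratic variation, and $x_k$ the allowed deviation. We shall use
$$\frac{L_k}{L_{k+1}}=\frac{2\beta_k}{\beta_{k+1}}\le2,\qquad L_{k+1}\le2L_k,\qquad r_ks_k=\tfrac12L_k,\qquad\frac{x_k^2}{2v_k}=\frac{220\lambda^2\beta_k}{10\lambda\beta_k2^{-k}}=22\,\lambda\,2^k .\tag{3}$$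
The second holds because $\beta_{k+1}\le4\beta_k$, that is, $k+2\le2(k+1)$.

**Step 2 (a good event).** This step is the only probabilistic one: it fixes an event on which all differences of consecutive scales behave. Let $\mathcal C_k$ be the set of level-$k$ codes with $\sum_bc_b\le8\lambda2^k$. The number of vectors of $r_k-1=2\lambda2^k-1$ nonnegative integers with sum at most $8\lambda2^k$ is
$$|\mathcal C_k|=\binom{10\lambda2^k-1}{2\lambda2^k-1}\le2^{10\lambda2^k}.$$
For $c\in\mathcal C_j$, $c'\in\mathcal C_{j+1}$ let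
$$D_j(c,c')=M_{j+1}(c')-M_j(c),\qquad V_j(c,c')=\int_0^1\big(\varphi_{j+1}(B_t-\gamma^{c'}_t)-\varphi_j(B_t-\gamma^c_t)\big)^2dt .$$
By Fact 2 and (3), $\mathbb P(-D_j\ge x_j,\ V_j\le v_j)\le e^{-22\lambda2^j}$. There are at most $2^{10\lambda2^j+20\lambda2^j}=2^{30\lambda2^j}\le e^{20.8\lambda2^j}$ pairs. Let
$$\Omega_\lambda=E_\lambda\cap\{\text{for all }j\ge0\text{ and }(c,c')\in\mathcal C_j\times\mathcal C_{j+1}:\ V_j>v_j\ \text{ or }\ -D_j\le x_j\},$$
from which we also remove the null set where Lemma 1 fails for one of the countably many codes. Then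
$$\mathbb P(\Omega_\lambda^c)\le\mathbb P(E_\lambda^c)+\sum_{j\ge0}e^{-1.2\lambda2^j}\le\mathbb P(E_\lambda^c)+\sum_{j\ge0}e^{-\lambda2^j}\le\mathbb P(E_\lambda^c)+2e^{-\lambda},$$
the last because $\sum_je^{-\lambda2^j}\le e^{-\lambda}\sum_{m\ge0}e^{-m}\le2e^{-\lambda}$. For $\lambda\ge2$, Fact 3 gives $\mathbb P(E_\lambda^c)\le2e^{-\lambda^2/2}\le2e^{-\lambda}$, so $\mathbb P(\Omega_\lambda)\ge1-4e^{-\lambda}$. For $\lambda=1$ this inequality is trivial, since $4/e>1$.

From here on we argue on $\Omega_\lambda$, with the path fixed. No further probability is used.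

**Step 3 (coding a monotone function).** This step replaces an arbitrary monotone $g$ by the curve of a code, slightly above $g$, at controlled cost in occupation. Let $\mathcal G$ be the set of nondecreasing $g:[0,1)\to[-\lambda,\lambda)$, let $g_k=\lfloor g\rfloor_k$, and let $N_k^*=\sup_{g\in\mathcal G}N_k(g)$. By nestedness of rows, $N^*_{k+1}\le N^*_k$.

Let $g\in\mathcal G$, and let $t_b=\inf\{t\in[0,1):g(t)\ge bh_k\}$ with $\inf\emptyset=1$. Then $t_{b_{\min}}=0$ since $g\ge-\lambda$, and $t_{b_{\max}+1}=1$ since $g<\lambda$. By monotonicity $g_k=bh_k$ on $(t_b,t_{b+1})$.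

Define $\hat t_{b_{\min}}=0$. Suppose $b<b_{\max}$ and $\hat t_b\le t_b$ has been defined. Put
$$c_b=\big\lfloor\mathrm{occ}_b[\hat t_b,t_{b+1}]/s_k\big\rfloor,\qquad\hat t_{b+1}=\text{the first }t\ge\hat t_b\text{ with }\mathrm{occ}_b[\hat t_b,t]\ge c_bs_k .$$
The time $t_{b+1}$ satisfies the defining condition, so $\hat t_{b+1}\le t_{b+1}$ and the recursion continues. Since occupation is continuous in $t$ and starts from $0$,
$$\mathrm{occ}_b[\hat t_b,\hat t_{b+1}]=c_bs_k,\qquad\mathrm{occ}_b[\hat t_{b+1},t_{b+1}]<s_k\qquad(b<b_{\max}).\tag{4}$$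
Put $\hat t_{b_{\max}+1}=1$. By construction $\hat t_b=\tau_b(c)$ for the code $c=c^k(g):=(c_b)$. The code was read off from the path and from $g$, but it is one of the codes of Definition 4, and Step 2 treated those uniformly. Write $\hat g_k=\gamma^c$.

For $t\in(t_b,t_{b+1})$ we have $t\ge\hat t_b$, so $\hat g_k(t)\ge bh_k=g_k(t)$. Thus $\hat g_k\ge g_k$ almost everywhere. Moreover $\hat g_k\in\mathcal G$ has values on the grid, so $N_k(c)=N_k(\hat g_k)\le N_k^*$.

**Step 4 (three consequences).** This step records what the coding costs.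

(a) $N_k(g)\le N_k(\hat g_k)+\frac12L_k$. Indeed $N_k(g)=\sum_b\mathrm{occ}_b[t_b,t_{b+1}]\le\sum_b\mathrm{occ}_b[\hat t_b,t_{b+1}]$. For $b<b_{\max}$ the summand exceeds $\mathrm{occ}_b[\hat t_b,\hat t_{b+1}]$ by less than $s_k$, by (4). For $b=b_{\max}$ the two coincide. So the total excess is at most $(r_k-1)s_k\le\frac12L_k$, by (3).

(b) $\sum_bc_b\,s_k\le N_k^*$. By (4) the left side is $\sum_{b<b_{\max}}\mathrm{occ}_b[\hat t_b,\hat t_{b+1}]\le N_k(\hat g_k)\le N_k^*$.

(c) $\big|\{t:\ g_k(t)\le B_t<\hat g_k(t)+h_k\}\big|\le N_k^*+\frac12L_k$. On $E_\lambda$, each $B_t$ is in some row $R_b$ with $b_{\min}\le b\le b_{\max}$. For $t$ in the set, up to measure zero, $g_k(t)\le bh_k\le\hat g_k(t)$, because $g_k,\hat g_k$ are grid-valued. The times with $bh_k=\hat g_k(t)$ have total measure at most $N_k(\hat g_k)\le N_k^*$. If $bh_k<\hat g_k(t)$, then $b<b_{\max}$. In this case $\hat g_k(t)\ge(b+1)h_k$ forces $t\ge\hat t_{b+1}$, and $g_k(t)\le bh_k$ forces $t\le t_{b+1}$. By (4) such times have measure less than $s_k$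 for each $b<b_{\max}$, and at most $(r_k-1)s_k\le\frac12L_k$ in total.

**Step 5 (induction set-up; the codes are admissible).** We claim $N_k^*\le L_k$ for all $k\ge0$, on $\Omega_\lambda$. For $k=0$, $N_0^*\le1\le1000\lambda=L_0$. Suppose the claim holds for $0,\dots,k$, and fix $g\in\mathcal G$. This step checks that the codes $c^0(g),\dots,c^{k+1}(g)$ belong to the finite families controlled by $\Omega_\lambda$. First, $s_0=L_0/(4\lambda)=250>1$, while occupations are at most $1$, so $c^0(g)=0\in\mathcal C_0$. For $0\le j\le k$, (b) at level $j+1$, then $N_{j+1}^*\le N_j^*\le L_j$, then (3) give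
$$\sum_bc_b^{j+1}\le\frac{N_{j+1}^*}{s_{j+1}}\le\frac{N_j^*}{s_{j+1}}\le\frac{L_j\cdot4\lambda2^{j+1}}{L_{j+1}}\le8\lambda2^{j+1}.$$
So $c^{j+1}(g)\in\mathcal C_{j+1}$. At $j=k$ this uses only the bound at level $k$, through $N_{k+1}^*\le N_k^*$.

**Step 6 (quadratic variation).** This step bounds $V_j=V_j(c^j(g),c^{j+1}(g))$ by $v_j$, for $0\le j\le k$. Outside the set in (c) at level $j$, and a null set,
$$\varphi_j(B_t-\hat g_j(t))=\mathbf 1\{B_t\ge g_j(t)\}.$$
For if $B_t<g_j(t)\le\hat g_j(t)$, both sides are $0$; and if $B_t\ge\hat g_j(t)+h_j\ge g_j(t)$, both are $1$. The same holds at level $j+1$. Next, $g_j\le g_{j+1}\le g_j+h_{j+1}<g_j+h_j$. So the indicators $\mathbf 1\{B_t\ge g_j\}$ and $\mathbf 1\{B_t\ge g_{j+1}\}$ differ only if $g_j\le B_t<g_{j+1}<g_j+h_j$. Then $\lfloor B_t\rfloor_j=g_j(t)$, so such times have measure at most $N_j(g)\le N_j^*$. The integrand of $V_j$ is at most $1$ and vanishes almost everywhere off these three sets. Using (c) twice, $N_{j+1}^*\le N_j^*\le L_j$ and $L_{j+1}\le2L_j$,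
$$V_j\le\big(N_j^*+\tfrac12L_j\big)+N_j^*+\big(N_{j+1}^*+\tfrac12L_{j+1}\big)\le\tfrac32L_j+L_j+L_j+L_j\le5L_j=v_j .$$
By the definition of $\Omega_\lambda$ and Step 5, $-D_j\le x_j$ for every $0\le j\le k$.

**Step 7 (closing the induction).** This step sums the differences and returns to occupation. By telescoping and the second part of Lemma 1,
$$-M_{k+1}(c^{k+1}(g))=-M_0(c^0(g))-\sum_{j=0}^kD_j\le\tfrac12+\lambda+15\lambda\sum_{j=0}^k\sqrt{\beta_j}.$$
By the first part of Lemma 1, with $\frac12\le\frac\lambda2$ and $\sum_{j\le k}\sqrt{\beta_j}=\sqrt{1000}\,\frac{(k+1)(k+2)}2$,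
$$N_{k+1}(\hat g_{k+1})\le2h_{k+1}\lambda\Big(4.5+15\sum_{j=0}^k\sqrt{\beta_j}\Big)=\tfrac12h_{k+1}\lambda\big(18+30\sqrt{1000}\,(k+1)(k+2)\big).$$
Since $30\sqrt{1000}<949$ and $18\le51(k+2)^2$, the last bracket is at most $1000(k+2)^2=\beta_{k+1}$. So $N_{k+1}(\hat g_{k+1})\le\frac12L_{k+1}$. By (a) at level $k+1$, $N_{k+1}(g)\le\frac12L_{k+1}+\frac12L_{k+1}=L_{k+1}$. As $g\in\mathcal G$ was arbitrary, $N_{k+1}^*\le L_{k+1}$, and the claim is proved.

**Step 8 (all monotone functions).** This step removes the restriction $-\lambda\le g<\lambda$. Let $g:[0,1)\to\mathbb R$ be nondecreasing, fix $k$, and let $\tilde g=\min(\max(g,-\lambda),\lambda-h_k)\in\mathcal G$. If $g(t)\in[-\lambda,\lambda)$, then $\lfloor\tilde g(t)\rfloor_k=\lfloor g(t)\rfloor_k$ (values above $\lambda-h_k$ stay in the top row). Otherwise the row of $g(t)$ lies outside $[-\lambda,\lambda)$ and is never visited on $E_\lambda$. So $N_k(g)\le N_k(\tilde g)\le L_k=1000\lambda(k+1)^22^{-k}$. This proves Theorem A, with the event $\Omega_\lambda$. $\blacksquare$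

## 9. Proof of Theorem B

$\operatorname{LIS}$ does not change under $X_i\mapsto X_i/\sigma$ with $\sigma>0$, so assume $\operatorname{Var}X_1=1$. Let $n\ge2$.

**Step 1 (embedding).** This step puts the walk inside a Brownian path and attaches to each index a bounded stretch of Brownian time. Iterating Fact 4, realize $S_i=W(T_i)$ with stopping times $0=T_0\le T_1\le\cdots$, where $T_{i+1}-T_i$ is a fixed functional of $W^{(i)}=W(T_i+\cdot)-W(T_i)$ and $\mathbb E T_1=1$. Let $\mathcal G_i=\mathcal F^W_{T_i}$. By the strong Markov property $W^{(i)}$ is a Brownian motion independent of $\mathcal G_i$. Put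
$$\eta_a=\min\big(T_{a+1}-T_a,\ \inf\{t:|W^{(a)}(t)|=1\},\ 1\big)\in[0,1].$$
It is a functional of $W^{(a)}$, hence independent of $\mathcal G_a$. Also $T_a+\eta_a$ is a stopping time that is at most $T_{a+1}$, so $\eta_a$ is $\mathcal G_{a+1}$-measurable. Therefore the $\eta_a$ are i.i.d. Let $\mu=\mathbb E\eta_0\le1$. Since $\mathbb E T_1=1$, $T_1>0$ with positive probability, and the exit time of $W$ from $(-1,1)$ is positive. So $\eta_0>0$ with positive probability, and $\mu\in(0,1]$.

For the simple random walk with the exit-time embedding, $\eta_0=\min(T_1,1)$.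

**Step 2 (reduction to Brownian time $n$).** The time $T_n$ has mean $n$ but may be larger; this step cuts the walk into blocks of Brownian duration $n$. Let $Y$ be the LIS of $S$ restricted to $\{a:0\le a<n,\ T_a<n\}$. For $r\ge0$ let $\iota_r=\inf\{i:T_i\ge rn\}$, a $(\mathcal G_i)$-stopping time. The index set $[0,n)$ is partitioned into the blocks $\{i<n:\ rn\le T_i<(r+1)n\}$, and the LIS of the whole is at most the sum of the LIS of the blocks. If block $r$ is nonempty, then $\iota_r<n$. Its indices have the form $i=\iota_r+a$ with $0\le a<n$ and $T_{\iota_r+a}-T_{\iota_r}<(r+1)n-rn=n$. So its LIS is at most $Y_r$, the analogue of $Y$ for the walk restarted at index $\iota_r$. On $\{\iota_r=i\}\in\mathcal G_i$, $Y_r$ is the functional $Y$ evaluated at $W^{(i)}$, which is independent of $\mathcal G_i$. Hence $\mathbb E[\mathbf 1\{\iota_r<n\}Y_r]=\sum_{i<n}\mathbb P(\iota_r=i)\,\mathbb EY$. Since $\iota_r<n$ implies $T_n\ge rn$,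
$$\mathbb E\operatorname{LIS}(S|_{[0,n)})\le\mathbb EY\sum_{r\ge0}\mathbb P(\iota_r<n)\le\mathbb EY\sum_{r\ge0}\mathbb P(T_n\ge rn)\le\mathbb EY\Big(1+\frac{\mathbb E T_n}n\Big)=2\,\mathbb EY.\tag{5}$$

**Step 3 (scales and candidate curves).** This step fixes the level at which Theorem A is applied and a finite set of curves. Let $K=\lfloor\log_2\sqrt n\rfloor$ and $w=\sqrt n\,2^{-K}\in[1,2)$. Fix an integer $\lambda\ge1$, let $B_t=W(nt)/\sqrt n$ for $t\in[0,1]$, a standard Brownian motion, and let $\Omega_\lambda$ be the event of Theorem A for $B$. Note that $\lfloor B_t\rfloor_K=2^{-K}\lfloor W(nt)/w\rfloor$. Let $\Gamma$ be the set of nondecreasing $f:\{0,\dots,n-1\}\to\{-\lambda2^K,\dots,\lambda2^K-1\}$. Such an $f$ is determined by the places in $\{0,\dots,n\}$ at which it passes each of the $2\lambda2^K-1$ gaps between consecutive values, so $|\Gamma|\le(n+1)^{2\lambda2^K}$. For $f\in\Gamma$ put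
$$A_f=\{0\le a<n:\ T_a<n,\ \lfloor S_a/w\rfloor=f(a)\}.$$

**Step 4 (indices versus Brownian time).** This step shows that a large $A_f$ uses up Brownian time proportional to its size. From $e^{-x}\le1-x+\frac{x^2}2$ for $x\ge0$ and $\eta_a^2\le\eta_a$,
$$\mathbb E e^{-\eta_a/2}\le1-\tfrac\mu2+\tfrac\mu8=1-\tfrac{3\mu}8\le e^{-3\mu/8}.$$
Since $\{a\in A_f\}\in\mathcal G_a$ and $\eta_a$ is independent of $\mathcal G_a$, the process
$$\prod_{a<j}\exp\Big(\mathbf 1_{\{a\in A_f\}}\big(\tfrac{3\mu}8-\tfrac{\eta_a}2\big)\Big),\qquad j=0,\dots,n,$$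
is a supermartingale for $(\mathcal G_j)$ started at $1$. On the event $\{\sum_{a\in A_f}\eta_a\le\frac\mu2|A_f|,\ |A_f|\ge q\}$ its value at $j=n$ is at least $e^{(3\mu/8-\mu/4)|A_f|}\ge e^{\mu q/8}$. So this event has probability at most $e^{-\mu q/8}$. Take
$$q=\frac8\mu\,(2\lambda2^K+1)\log(n+1)\le\frac{24}\mu\,\lambda\sqrt n\,\log(n+1),$$
where we used $1\le\lambda2^K$ and $2^K\le\sqrt n$. Then $e^{-\mu q/8}=(n+1)^{-2\lambda2^K-1}$. By the union bound over $\Gamma$, outside an event of probability at most $\frac1{n+1}$,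
$$\text{for every }f\in\Gamma:\qquad|A_f|<q\quad\text{or}\quad|A_f|\le\frac2\mu\sum_{a\in A_f}\eta_a .\tag{6}$$

**Step 5 (Brownian time is strip occupation).** This step bounds $\sum_{a\in A_f}\eta_a$ by Theorem A. Work on $\Omega_\lambda$, and let $f\in\Gamma$ with $A_f\ne\emptyset$. Define $g:[0,n)\to w\mathbb Z$ by
$$g(t)=w\max\{f(a):a\in A_f,\ T_a\le t\},\qquad g(t)=w f(\min A_f)\ \text{ for }t<T_{\min A_f}.$$
It is nondecreasing. Let $a\in A_f$ with $T_{a+1}\le n$, and let $t\in[T_a,T_{a+1})$. Each $a'\in A_f$ with $T_{a'}\le t$ satisfies $a'\le a$, since $a'\ge a+1$ would give $T_{a'}\ge T_{a+1}>t$. As $f$ is nondecreasing and $T_a\le t$, $g(t)=wf(a)$. If moreover $t\in[T_a,T_a+\eta_a)$, then $|W_t-S_a|<1\le w$ by definition of $\eta_a$. Since $S_a\in[wf(a),wf(a)+w)$, this gives $\lfloor W_t/w\rfloor-g(t)/w\in\{-1,0,1\}$.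

The intervals $[T_a,T_a+\eta_a)\subset[T_a,T_{a+1})$ are disjoint. At most one $a\in A_f$ has $T_{a+1}>n$, because $T_a<n<T_{a+1}$ for such $a$; and for it $\eta_a\le1$. Therefore
$$\sum_{a\in A_f}\eta_a\le1+\sum_{\epsilon\in\{-1,0,1\}}\big|\{t\in[0,n):\ \lfloor W_t/w\rfloor=(g(t)+\epsilon w)/w\}\big| .$$
Rescaling time by $n$, each summand is $n$ times the level-$K$ strip occupation of $B$ along the nondecreasing function $t\mapsto(g(nt)+\epsilon w)/\sqrt n$, whose values lie on the grid $2^{-K}\mathbb Z$ because $w/\sqrt n=2^{-K}$. Theorem A and $n2^{-K}=w\sqrt n\le2\sqrt n$ give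
$$\sum_{a\in A_f}\eta_a\le1+3n\cdot1000\lambda(K+1)^22^{-K}\le1+6000\,\lambda\sqrt n\,(K+1)^2 .\tag{7}$$

**Step 6 (every increasing set is inside some $A_f$).** This step connects LIS with the sets $A_f$. Let $A_0\subset\{a<n:T_a<n\}$ be nonempty with $S|_{A_0}$ increasing. On $\Omega_\lambda$, $|S_a|=|W(T_a)|<\lambda\sqrt n=\lambda2^Kw$ for $a\in A_0$. Set
$$f(i)=\Big\lfloor\frac1w\max\{S_a:a\in A_0,\ a\le i\}\Big\rfloor\ \text{ for }i\ge\min A_0,\qquad f(i)=f(\min A_0)\ \text{ for }i<\min A_0 .$$
Then $f$ is nondecreasing with values in $\{-\lambda2^K,\dots,\lambda2^K-1\}$, so $f\in\Gamma$. For $a\in A_0$ the maximum at $i=a$ is $S_a$ itself, because $S|_{A_0}$ is increasing. Hence $A_0\subset A_f$.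

**Step 7 (tail and mean of $Y$).** This step collects the constants. By Steps 4–6, outside an event of probability at most $4e^{-\lambda}+\frac1{n+1}$,
$$Y\le\max\Big(q,\ \frac2\mu\big(1+6000\,\lambda\sqrt n(K+1)^2\big)\Big).$$
For $n\ge2$ we have $\log(n+1)\ge\log3>1$ and
$$K+1\le1+\frac{\log n}{2\log2}\le\Big(\frac1{\log3}+\frac1{2\log2}\Big)\log(n+1)\le1.64\log(n+1),$$
so $(K+1)^2\le2.7\log^2(n+1)$. Put
$$b=\frac{4\cdot10^4}\mu\,\sqrt n\,\log^2(n+1).$$
The second entry of the maximum is at most $\frac2\mu(1+16200)\lambda\sqrt n\log^2(n+1)\le b\lambda$, and $q\le\frac{24}\mu\lambda\sqrt n\log(n+1)\le b\lambda$. Hence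
$$\mathbb P(Y>b\lambda)\le4e^{-\lambda}+\frac1{n+1}\qquad(\lambda=1,2,\dots).$$
Since $Y\le n$, we integrate the tail over $[0,n]$. We bound $\mathbb P(Y>y)$ by $1$ for $y<b$ and by $\mathbb P(Y>b\lambda)$ for $b\lambda\le y<b(\lambda+1)$; the term $\frac1{n+1}$ contributes over a length of at most $n$:
$$\mathbb EY=\int_0^n\mathbb P(Y>y)\,dy\le b+4b\sum_{\lambda\ge1}e^{-\lambda}+\frac n{n+1}\le b+\frac{4b}{e-1}+1\le4b,$$
because $4/(e-1)<2.4$ and $b\ge4\cdot10^4$. By (5),
$$\mathbb E\operatorname{LIS}(S|_{[0,n)})\le8b=\frac{3.2\cdot10^5}\mu\,\sqrt n\,\log^2(n+1).\qquad\blacksquare$$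

## 10. High probability, almost sure bounds, and the simple random walk

**Proof of Corollary (i).** By Markov's inequality and Theorem B, for $n\ge2$,
$$\mathbb P\big(\operatorname{LIS}(S|_{[0,n)})>\sqrt n\log^an\big)\le\frac{C\log^2(n+1)}{\log^an}=O(\log^{2-a}n),$$
which tends to $0$ for every $a>2$. This answers both questions affirmatively.

**Proof of Corollary (ii).** Let $\varepsilon>0$. Along $n=2^m$, Markov's inequality gives
$$\mathbb P\big(\operatorname{LIS}(S|_{[0,2^m)})>2^{m/2}m^{3+\varepsilon/2}\big)\le\frac{C\log^2(2^m+1)}{m^{3+\varepsilon/2}}=O(m^{-1-\varepsilon/2}),$$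
which is summable. By Borel–Cantelli, almost surely $\operatorname{LIS}(S|_{[0,2^m)})\le2^{m/2}m^{3+\varepsilon/2}$ for all large $m$. For $2^{m-1}\le n<2^m$, the LIS is nondecreasing in $n$, $2^{m/2}\le\sqrt{2n}$ and $m\le1+\log_2n$. So for all large $n$
$$\operatorname{LIS}(S|_{[0,n)})\le\sqrt2\,\sqrt n\,(1+\log_2n)^{3+\varepsilon/2}\le\sqrt n\,\log^{3+\varepsilon}n,$$
since the remaining factor $\log^{\varepsilon/2}n$ eventually exceeds the constants. $\blacksquare$

For the simple random walk, Theorem B and the lower bound quoted in Section 2 give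
$$c\sqrt n\,\log n\le\mathbb E\operatorname{LIS}(S|_{[0,n)})\le C\sqrt n\,\log^2n$$
for $n\ge2$, after adjusting $C$. The power of $\log n$ in the mean is therefore between $1$ and $2$. Nothing here shows that the exponent $2$ is sharp.
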